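\title{Generic Laman graphs that are solvable by radicals}

\begin{abstract}
A Laman graph whose squared edge lengths are algebraically independent over $\mathbb{Q}$ has finitely many realizations in the plane up to rigid motions. We prove that if the graph is $3$-connected, then the coordinates of a realization cannot be expressed by radicals in the squared edge lengths. More generally, a generic Laman graph is solvable by radicals if and only if it is solvable by square roots, and this happens if and only if the graph can be assembled from its edges by repeatedly joining three rigid pieces in a triangle; in all other cases the Galois group has a subquotient $S_n$ with $n\ge6$. The proof deletes one vertex to obtain a mechanism with one degree of freedom, shows that the remaining equation has full symmetric monodromy on the curve of positions of the mechanism, and bounds its degree from below by global rigidity and a degeneration to edges of length zero.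
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}

Let $G$ be a finite simple graph with vertices $1,\dots,N$, $N\ge2$, and let a number $d_{ij}$ be prescribed for each edge $ij$. We look for points $(x_i,y_i)$ of the plane whose squared distances along the edges are the prescribed ones:
\begin{equation}\label{eq:system}
(x_i-x_j)^2+(y_i-y_j)^2=d_{ij}\qquad(ij\in E(G)).
\end{equation}
A set of $n\ge2$ points has $2n$ coordinates, and the rigid motions of the plane have three parameters, so the shape of the set has $2n-3$ parameters. If the numbers $d_{ij}$ are unrelated, then no $n$ of the points can carry more than $2n-3$ of the equations, and the whole system needs $2N-3$ equations in order to have only finitely many solutions up to rigid motions. Accordingly, $G$ is called \emph{independent} if every subgraph with $n\ge2$ vertices and $e$ edges satisfies $2n-e\ge3$, and a \emph{Laman graph} (or maximally independent) if in addition $|E(G)|=2N-3$. By Laman's theorem, the Laman graphs are the generically minimally rigid graphs in the plane.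

The Laman graph is \emph{generic} if the $d_{ij}$ are algebraically independent over $\mathbb{Q}$; we write $\mathbb{Q}(d)$ for the field they generate. To remove the rigid motions, choose an edge, call it $12$, and require $x_1=y_1=y_2=0$. A \emph{solution} is a complex solution of \eqref{eq:system} normalized in this way; real solutions are among them. There are finitely many solutions and at least one, and the extensions of $\mathbb{Q}(d)$ generated by the coordinates of the various solutions are all isomorphic (Lemma~\ref{lem:solutions}). The Galois group over $\mathbb{Q}(d)$ of the Galois closure of such an extension is the \emph{Galois group} of the generic Laman graph. A \emph{radical extension} of a field is obtained by successively adjoining roots of polynomials $T^j-a$, and an \emph{iterated quadratic extension} is one in which every step has degree at most $2$. The generic Laman graph is \emph{solvable by radicals} if the coordinates of its solutions lie in a radical extension of $\mathbb{Q}(d)$; by Galois' criterion this holds if and only if its Galois group is solvable.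

For a single edge, $x_2=\pm\sqrt{d_{12}}$. For a triangle, subtracting two of the equations gives
\[
x_3=\frac{d_{12}+d_{13}-d_{23}}{2x_2},\qquad y_3=\pm\sqrt{d_{13}-x_3^2}.
\]
The triangle solves much more than itself. Suppose that three rigid pieces of a graph have been solved, and that they meet pairwise in single vertices $a,b,c$. Each of the distances $ab$, $ac$, $bc$ is known from one of the pieces, one square root places the triangle $abc$, and each piece is carried into position by a rigid motion. This suggests the following definition. Start with the single edges of a Laman graph $G$ as \emph{clusters}. Whenever three clusters meet pairwise in single vertices and these three vertices are distinct, one may \emph{merge} them, that is, replace them by their union. The graph $G$ is \emph{triangle-decomposable} if some sequence of merges ends with the single cluster $G$.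

A graph is \emph{$3$-connected} if it has at least $4$ vertices and stays connected after deleting any two vertices. The last merge of a triangle decomposition exhibits two vertices that separate the graph (Lemma~\ref{lem:3conn}), so the construction above can never be completed for a $3$-connected graph. One is led to guess that no cleverer use of radicals succeeds either. This is the conjecture of Owen and Power \cite{OP}: a generic $3$-connected Laman graph is not solvable by radicals.

\subsection*{Results}

\begin{theorem}\label{thm:main}
A generic $3$-connected Laman graph is not solvable by radicals; in fact no solution has all its coordinates in a radical extension of $\mathbb{Q}(d)$.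
\end{theorem}

The proof determines all generic Laman graphs that are solvable by radicals.

\begin{theorem}\label{thm:class}
For a generic Laman graph $G$ the following are equivalent:
\begin{enumerate}
\item[(1)] $G$ is solvable by radicals;
\item[(2)] all coordinates of all solutions lie in iterated quadratic extensions of $\mathbb{Q}(d)$;
\item[(3)] $G$ is triangle-decomposable.
\end{enumerate}
If they fail, the Galois group of $G$ has a subquotient isomorphic to $S_n$ for some $n\ge6$.
\end{theorem}

Section~\ref{sec:prism} shows the method on the triangular prism and names the three difficulties of the general case. Section~\ref{sec:fields} translates the problem into field theory. Section~\ref{sec:families} reduces both theorems to one statement, Theorem~\ref{thm:primitive}, about ``primitive'' systems of rigid bodies, and Sections \ref{sec:delete}--\ref{sec:final} prove that statement. Besides textbook algebra, the proof uses two published theorems on global rigidity, due to Jackson and Jord\'an \cite{JJ} and to Gortler and Thurston \cite{GT}; they are stated in Section~\ref{sec:rigid}.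

\section{The prism}\label{sec:prism}

In a $3$-connected graph all degrees are at least $3$, so a $3$-connected Laman graph has $2(2N-3)\ge3N$, that is, $N\ge6$. The triangular prism of Figure~\ref{fig:prism} has $6$ vertices and $9$ edges. It is a Laman graph, since it contains no $K_4$ and deleting a vertex leaves $6\le 7$ edges. It is $3$-connected, since after deleting two vertices what is left of each triangle is connected and one of the three edges between the triangles survives.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\coordinate (a) at (0,2); \coordinate (b) at (0,0); \coordinate (v) at (1.3,1);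
\coordinate (p) at (5,2); \coordinate (q) at (5,0); \coordinate (c) at (3.7,1);
\fill[gray!15] (a)--(b)--(v)--cycle;
\fill[gray!35] (p)--(q)--(c)--cycle;
\draw[thick] (a)--(b) (a)--(p) (b)--(q) (p)--(q)--(c)--(p);
\draw[thick,dashed] (a)--(v)--(b) (v)--(c);
\foreach \x in {a,b,v,p,q,c} \fill (\x) circle (2pt);
\node[left] at (a) {$a$}; \node[left] at (b) {$b$}; \node[above right] at (v) {$v$};
\node[right] at (p) {$a'$}; \node[right] at (q) {$b'$}; \node[above left] at (c) {$c$};
\node at (0.45,1) {$A$}; \node at (4.55,1) {$B$};
\end{tikzpicture}
\caption{The prism as two rigid triangles $A=\{a,b,v\}$ and $B=\{a',b',c\}$ joined by three edges. Deleting $v$ and the dashed edges leaves a four-bar linkage with one degree of freedom. Relative to $a$ and $b$, the point $c$ then moves on a curve, and the deleted edges require $c$ to lie on a circle whose center $v$ and radius are arbitrary.}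
\label{fig:prism}
\end{figure}

Put $z=x+\mathrm{i}y$ and $w=x-\mathrm{i}y$. Over $\mathbb{C}$ these are independent coordinates on the plane, the squared distance of two points is $(z-z')(w-w')$, and the orientation-preserving rigid motions are the maps $(z,w)\mapsto(\lambda z+\alpha,\lambda^{-1}w+\beta)$ with $\lambda\ne0$. The shapes of the triangles $A$ and $B$ cost one square root each, so we regard them as known. Move $a$ to the origin and divide all $z$-coordinates by $z_b$ and all $w$-coordinates by $w_b$; this divides all squared distances by that of $ab$. Then
\[
a=(0,0),\quad b=(1,1),\quad v=(u_1,u_2),\quad a'=(\alpha,\beta),\quad b'=\Bigl(\alpha+\lambda,\ \beta+\frac{\omega_1}{\lambda}\Bigr),\quad c=\Bigl(\alpha+\lambda\zeta,\ \beta+\frac{\omega_2}{\lambda}\Bigr),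
\]
where $u_1,u_2$ describe the shape of $A$, the numbers $\zeta,\omega_1,\omega_2$ describe the shape of $B$, and the unknowns $\alpha,\beta,\lambda$ describe the position of $B$. With $P=\lambda-1$, $P^*=\omega_1/\lambda-1$, $Q=\lambda\zeta-u_1$, $Q^*=\omega_2/\lambda-u_2$, the edges $aa'$, $bb'$, $vc$ give
\begin{equation}\label{eq:prism}
\alpha\beta=d_1,\qquad(\alpha+P)(\beta+P^*)=d_2,\qquad(\alpha+Q)(\beta+Q^*)=d_3.
\end{equation}

\emph{At most six solutions.} Subtracting the first equation from the other two gives the linear system $\alpha P^*+\beta P=R_1$, $\alpha Q^*+\beta Q=R_2$ with $R_1=d_2-d_1-PP^*$ and $R_2=d_3-d_1-QQ^*$. Its determinant $\Delta=P^*Q-PQ^*$ is a Laurent polynomial in $\lambda$ with leading term $(u_2-\zeta)\lambda$. The points $(\alpha,\beta,\lambda,u_1,u_2,\zeta,\omega_1,\omega_2)$ with $\Delta=0$ form a hypersurface, whose image in the $8$-dimensional space of parameters $(d_1,d_2,d_3,u_1,u_2,\zeta,\omega_1,\omega_2)$ is not dense. So for general parameters $\alpha$ and $\beta$ are rational functions of $\lambda$, and $\alpha\beta=d_1$ becomes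
\begin{equation}\label{eq:sextic}
(R_1Q-R_2P)(P^*R_2-Q^*R_1)=d_1\Delta^2.
\end{equation}
The leading terms of $R_1$ and $R_2$ are $\lambda$ and $u_2\zeta\lambda$. Hence the first factor involves the powers $\lambda^{-1},\dots,\lambda^2$ with leading term $\zeta(1-u_2)\lambda^2$, the second involves $\lambda^{-2},\dots,\lambda$ with leading term $u_2(1-\zeta)\lambda$, and $\Delta^2$ involves $\lambda^{-2},\dots,\lambda^2$. Multiplied by $\lambda^3$, \eqref{eq:sextic} is an equation of degree $6$ for $\lambda$.

\emph{At least six solutions.} For a general graph no elimination is available, but the following count survives. Put $d_1=d_2=d_3=0$; then in each equation of \eqref{eq:prism} the $z$-factor or the $w$-factor vanishes. The three $z$-factors $\alpha$, $\alpha+\lambda-1$, $\alpha+\lambda\zeta-u_1$ are linear in $(\alpha,\lambda)$ and cannot all vanish unless $\zeta=u_1$. Any two of them determine $\alpha$ and $\lambda$, with $\lambda$ equal to $1$, $u_1/\zeta$ or $(1-u_1)/(1-\zeta)$, and the $w$-factor of the remaining equation then determines $\beta$. The other two $w$-factors do not vanish: two $w$-factors differ by $\omega_1/\lambda-1$, $\omega_2/\lambda-u_2$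 or the difference of these, and $\lambda$ depends only on $\zeta,u_1$. At such a point the differential of each equation is a nonzero multiple of the differential of its vanishing factor; two of these are independent forms in $d\alpha,d\lambda$ and the third involves $d\beta$. So we have three simple solutions, and exchanging the roles of $z$ and $w$ (with $1/\lambda$ in place of $\lambda$) gives three more. By the inverse function theorem there are at least six solutions for all nearby parameters, hence for general parameters.

\emph{Why the group is large.} Delete $v$. The first two equations of \eqref{eq:prism} do not involve $u_1,u_2$; they define the curve of positions of a four-bar linkage, along which the point $c=(z,w)$ moves. The third equation reads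
\[
(z-u_1)(w-u_2)=d_3;
\]
it intersects the path of $c$ with a circle whose center and radius are \emph{free parameters}. Such an intersection has no structure left. As a model, let the point move on the curve $(z,w)=(t,t^2)$. Then $t$ is a root of $T^3-u_1T^2-u_2T+(u_1u_2-d_3)$, the coefficients are algebraically independent, and the group is $S_3$. For an arbitrary irreducible curve two facts replace this computation. First, the centers $u$ equidistant from two given points of the curve form a line, so the triples (point, second point, center) form an irreducible variety; this makes the group $2$-transitive. Second, for a general center $u$ let the circle grow until it touches the curve. The contact is simple and occurs at one point only, since each of the other possibilities is a further condition on $u$; this gives a transposition. A $2$-transitive group with a transposition is the full symmetric group. We shall see in Example~\ref{ex:prismS6} that \eqref{eq:sextic} has group $S_6$.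

\emph{The general case.} A graph that is not triangle-decomposable contains a system of rigid bodies that resembles the prism and has a vertex $v$ lying either in one body and one edge, as above, or in exactly three edges (Sections \ref{sec:families} and \ref{sec:delete}). In both cases the equation at $v$ has symmetric monodromy (Section~\ref{sec:monodromy}). This is of use only if its degree $n$ is at least $5$, and three things have to be excluded.
\begin{enumerate}
\item The curve of positions of the mechanism might be reducible, so that the realizations are spread over several components. Section~\ref{sec:irred} shows that it is irreducible.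
\item The equation at $v$ sees only the neighbors of $v$, and many positions of the mechanism might look alike from $v$. Section~\ref{sec:rigid} shows by global rigidity that the data seen from $v$ determine the position up to a reflection.
\item The total number of realizations might be small. Section~\ref{sec:count} bounds it from below by the degeneration used above.
\end{enumerate}

\section{Fields of shapes}\label{sec:fields}

\subsection*{Facts from field theory}

All fields have characteristic $0$, composita are formed inside one large algebraically closed field, and $\overline K$ is the algebraic closure of $K$. A \emph{subquotient} of a group is a quotient of a subgroup. A subquotient of a subquotient is a subquotient, subquotients of solvable groups are solvable, and $S_n$ is not solvable for $n\ge5$. For a finite extension $L/K$ with Galois closure $\tilde L$ put $\mathcal{G}(L/K)=\operatorname{Gal}(\tilde L/K)$.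
\begin{enumerate}
\item[(G1)] If $K\subseteq M\subseteq L$, then $\mathcal{G}(M/K)$ is a quotient of $\mathcal{G}(L/K)$, and $\mathcal{G}(L/M)$ is a quotient of the subgroup $\operatorname{Gal}(\tilde L/M)$.
\item[(G2)] If $K_1\supseteq K$, then $\mathcal{G}(LK_1/K_1)$ is a quotient of $\operatorname{Gal}(\tilde LK_1/K_1)$, which embeds in $\mathcal{G}(L/K)$ by restriction.
\item[(G3)] If $t$ is a set of elements algebraically independent over $L$, then $\tilde L(t)$ is the Galois closure of $L(t)/K(t)$, and $\mathcal{G}(L(t)/K(t))=\mathcal{G}(L/K)$.
\end{enumerate}
Extensions $L$ and $k$ of $K$ are \emph{linearly disjoint} over $K$ if $L\otimes_Kk\to Lk$ is injective. A subfield $K$ is \emph{algebraically closed in} $L$ if every element of $L$ algebraic over $K$ lies in $K$; this relation is transitive, and a field is algebraically closed in each purely transcendental extension.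
\begin{enumerate}
\item[(R1)] If $K$ is algebraically closed in $L$, then $L$ and $\overline K$ are linearly disjoint over $K$. In particular an element of $\overline K$ has the same degree over $K$ and over $L$.
\item[(R2)] If $K$ is algebraically closed in $L$ and $t$ is algebraically independent over $L$, then $K(t)$ is algebraically closed in $L(t)$.
\item[(R3)] If $L$ and $k$ are linearly disjoint over $K$ and $K\subseteq M\subseteq L$, then $L$ and $kM$ are linearly disjoint over $M$. Hence $L\cap kM=M$, and $[kL:kM]=[L:M]$ if the latter is finite.
\item[(R4)] If $k$ is algebraically closed, an irreducible polynomial in several variables over $k$ stays irreducible over every extension field. Consequently squarefree polynomials stay squarefree and coprime polynomials stay coprime.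
\end{enumerate}

\begin{lemma}\label{lem:inj}
Let $A$ be a domain containing a field $k_0$, of transcendence degree $j<\infty$ over $k_0$, and let $\pi$ be a $k_0$-homomorphism from $A$ to a field. If there are $t_1,\dots,t_j\in A$ whose images are algebraically independent over $k_0$, then $\pi$ is injective.
\end{lemma}

\begin{proof}
The $t_i$ form a transcendence basis. A nonzero $a\in A$ satisfies an equation $\sum_lc_l(t)a^l=0$ with $c_l\in k_0[t]$ and $c_0\ne0$. If $\pi(a)=0$, then $c_0(\pi(t))=0$, which is impossible.
\end{proof}

\subsection*{The field of a shape}

Let $V$ be a finite set, $\Omega_V=\mathbb{C}(z_i,w_i:i\in V)$ the function field of the configurations of points indexed by $V$, and $D_{ij}=(z_i-z_j)(w_i-w_j)$ the squared distance. For difference vectors $p=(z_p,w_p)$ and $q=(z_q,w_q)$ the associated inner product is $\langle p,q\rangle=\frac12(z_pw_q+z_qw_p)$. For $B\subseteq V$ with $|B|\ge2$ let $L_B\subset\Omega_V$ be the field generated over $\mathbb{C}$ by all products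
\[
(z_i-z_j)(w_k-w_l),\qquad i,j,k,l\in B.
\]
These products are invariant under orientation-preserving rigid motions; $L_B$ is the field of the \emph{oriented shape} of $B$. A \emph{frame} is an ordered pair of distinct points $a,b$, and the coordinates of $i$ in this frame are
\[
\hat z_i=\frac{z_i-z_a}{z_b-z_a},\qquad\hat w_i=\frac{w_i-w_a}{w_b-w_a}.
\]
Let $a,b\in B$. From $(z_i-z_j)(w_k-w_l)=D_{ab}(\hat z_i-\hat z_j)(\hat w_k-\hat w_l)$ and $\hat z_i=(z_i-z_a)(w_b-w_a)/D_{ab}$, and the same formula with $z$ and $w$ exchanged, we get
\begin{equation}\label{eq:LB}
L_B=\mathbb{C}\bigl(D_{ab},\ \hat z_i,\ \hat w_i:\ i\in B\setminus\{a,b\}\bigr).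
\end{equation}
Since $\Omega_B=L_B(z_a,w_a,z_b-z_a)$ has transcendence degree $2|B|$, the $2|B|-3$ generators in \eqref{eq:LB} are algebraically independent. We write $L^0_B$ for the field generated by the same elements over $\mathbb{Q}(\mathrm{i})$.

For any point $x$ we have $\hat z_x\hat w_x=D_{ax}/D_{ab}$ and $(\hat z_x-1)(\hat w_x-1)=D_{bx}/D_{ab}$. So $\hat z_x$ and $\hat w_x$ are the two roots of the \emph{triangle equation}
\begin{equation}\label{eq:tri}
T^2-\Bigl(1+\frac{D_{ax}-D_{bx}}{D_{ab}}\Bigr)T+\frac{D_{ax}}{D_{ab}}=0 .
\end{equation}
Let $G_B$ be the graph on $B$ with the $2|B|-3$ edges $ab$ and $ax,bx$ for $x\in B\setminus\{a,b\}$; it depends on the chosen frame. By \eqref{eq:tri},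
\begin{equation}\label{eq:fan}
\mathbb{C}(D_e:e\in G_B)=\mathbb{C}\bigl(D_{ab},\ \hat z_x+\hat w_x,\ \hat z_x\hat w_x:\ x\in B\setminus\{a,b\}\bigr),
\end{equation}
so $L_B$ has degree $2^{|B|-2}$ over this field, and the $D_e$ with $e\in G_B$ are algebraically independent.

\subsection*{Algebraic independence of products of linear forms}

In the coordinates $z,w$ each $D_e$ is a product of a linear form in the $z_i$ and a linear form in the $w_i$. The next lemma, whose proof is after Lov\'asz, decides when such products are algebraically independent. We state it for arbitrary linear forms because Section~\ref{sec:count} applies it to restrictions of the $D_e$ to subspaces. A polynomial map to $\mathbb{C}^E$ is \emph{dominant} if its image is Zariski dense, equivalently if its components are algebraically independent. By the Jacobian criterion, the transcendence degree of the field generated by the components equals the rank of the Jacobian matrix over the function field of the source.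

\begin{lemma}\label{lem:lovasz}
Let $Z,W$ be finite-dimensional complex vector spaces, $E$ a finite set, and $z_e\in Z^*$, $w_e\in W^*$ for $e\in E$. Suppose that
\[
\dim\langle z_e:e\in I\rangle+\dim\langle w_e:e\in I\rangle\ge|I|+1\qquad\text{for all }\emptyset\ne I\subseteq E.
\]
Then $f:Z\times W\to\mathbb{C}^E$, $(z,w)\mapsto(z_e(z)w_e(w))_{e\in E}$, is dominant.
\end{lemma}

\begin{proof}
Let $X=Z\times W$ and $a_e=(z_e,0)$, $b_e=(0,w_e)$ in $X^*$; these are nonzero by the hypothesis for $I=\{e\}$. For $\xi\in X$ let $i_\xi$ be the contraction $i_\xi(a\wedge b)=\xi(a)b-\xi(b)a$; for a $2$-form $\omega$ we have $\eta(i_\xi\omega)=-\xi(i_\eta\omega)$. At the point $(z,w)$ the $e$-th row of $df$ is $w_e(w)a_e+z_e(z)b_e$, which is $\rho_e=i_h(a_e\wedge b_e)$ for $h=(z,-w)$. Let $h$ be the generic point of $X$ and extend scalars to the function field $\mathbb{K}=\mathbb{C}(X)$. We must show that the $\rho_e$ are linearly independent over $\mathbb{K}$.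

Suppose not, and let $C\subseteq E$ be a minimal dependent set. The relation $\sum_{e\in C}c_e\rho_e=0$ has all $c_e\ne0$ and is unique up to a scalar, and the span $R$ of the $\rho_e$, $e\in C$, has dimension $|C|-1$. Put $\omega=\sum_Cc_e\,a_e\wedge b_e$. The relation holds identically in $h$, so we may differentiate it in a direction $\xi\in X$; this gives $i_\xi\omega=-\sum_C(\partial_\xi c_e)\rho_e\in R$. Let $\eta\in X\otimes\mathbb{K}$ vanish on $R$. Then $\xi(i_\eta\omega)=-\eta(i_\xi\omega)=0$ for all $\xi$, so $i_\eta\omega=0$. With $y_e=a_e/h(a_e)$ we have $a_e\wedge b_e=-\rho_e\wedge y_e$, and therefore $0=i_\eta\omega=\sum_Cc_e\,\eta(y_e)\rho_e$. By uniqueness of the relation, $\eta(y_e)$ does not depend on $e\in C$. As this holds for all such $\eta$, the $y_e$ are congruent modulo $R$. Now $a_e$ and $b_e$ lie in the span of $\rho_e$ and $y_e$, so the span of all $a_e,b_e$ with $e\in C$ has dimension at most $(|C|-1)+1=|C|$. This contradicts the hypothesis for $I=C$.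
\end{proof}

For an edge set $I$ let $V(I)$ be the set of its endpoints and $r(I)$ its graphic rank, that is, $|V(I)|$ minus the number of connected components of $I$. Take $Z=W=\mathbb{C}^V/\mathbb{C}\mathbf{1}$ and let $z_e,w_e$ be the coordinate differences along $e$. The forms $z_e$, $e\in I$, span a space of dimension $r(I)$. To avoid a clash with algebraic independence we call an independent graph \emph{sparse} from now on; the condition is $|I|\le2|V(I)|-3$ for all nonempty edge sets $I$.

\begin{corollary}\label{cor:sparse}
A graph on $V$ is sparse if and only if the $D_e$ for its edges $e$ are algebraically independent over $\mathbb{C}$.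
\end{corollary}

\begin{proof}
Let the graph be sparse and let $I\ne\emptyset$ be an edge set whose components have $n_1,\dots,n_j$ vertices. Then $|I|\le\sum(2n_l-3)=2r(I)-j\le2r(I)-1$, and Lemma~\ref{lem:lovasz} applies. Conversely, the $D_e$ with $e\in I$ lie in $L_{V(I)}$, which has transcendence degree $2|V(I)|-3$.
\end{proof}

\subsection*{The solutions}

Let $G$ be a generic Laman graph on $\{1,\dots,N\}$ and let $X=(x_2,x_3,y_3,\dots,x_N,y_N)$ be $2N-3$ indeterminates. The assignment
\[
D_{12}\mapsto x_2^2,\qquad\hat z_j\mapsto(x_j+\mathrm{i}y_j)/x_2,\qquad\hat w_j\mapsto(x_j-\mathrm{i}y_j)/x_2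
\]
(frame $1,2$) embeds $L^0_{V(G)}$ in $\mathbb{Q}(\mathrm{i})(X)$: the images are algebraically independent because $\mathbb{Q}(\mathrm{i})(X)$ is obtained from the field they generate by adjoining $x_2$. It sends $D_{ij}$ to the left side of \eqref{eq:system} with $x_1=y_1=y_2=0$. We identify $L^0_{V(G)}$ with its image and write $\mathbb{Q}(D)=\mathbb{Q}(D_e:e\in E(G))\subset\mathbb{Q}(X)$.

\begin{lemma}\label{lem:solutions}
The extension $\mathbb{Q}(X)/\mathbb{Q}(D)$ is finite, and the solutions correspond bijectively to the embeddings $\mathbb{Q}(X)\to\mathbb{C}$ with $D_e\mapsto d_e$. So for every solution $p$ the extension $\mathbb{Q}(d)(p)/\mathbb{Q}(d)$ is isomorphic to $\mathbb{Q}(X)/\mathbb{Q}(D)$. Moreover $\mathbb{Q}(\mathrm{i})(X)=L^0_{V(G)}(\sqrt{D_{12}})$, and $\mathcal{G}\bigl(L_{V(G)}/\mathbb{C}(D_e:e\in E(G))\bigr)$ is a subquotient of the Galois group of $G$.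
\end{lemma}

\begin{proof}
By Corollary~\ref{cor:sparse} the $2N-3$ elements $D_e$ are algebraically independent, so the extension is finite and $\mathbb{Q}(D)\cong\mathbb{Q}(d)$. Evaluation at a solution is a homomorphism $\mathbb{Q}[X]\to\mathbb{C}$ with $D_e\mapsto d_e$, injective by Lemma~\ref{lem:inj}; conversely the image of $X$ under an embedding is a solution. The Galois group of $G$ is therefore $\mathcal{G}(\mathbb{Q}(X)/\mathbb{Q}(D))$. To obtain the last claim, adjoin $\mathrm{i}$ using (G2), pass to the subfield $L^0_{V(G)}$ using (G1), and extend the constants from $\mathbb{Q}(\mathrm{i})$ to $\mathbb{C}$ inside $\Omega_{V(G)}$ using (G2).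
\end{proof}

\section{Families of bodies and the reduction}\label{sec:families}

When merging stops, the clusters are rigid pieces, and what remains is to place them relative to one another. We forget their inner structure and keep their vertex sets.

\subsection*{Slack}

A \emph{family} $\mathcal{B}$ on a finite set $V$ is a set of subsets $B\subseteq V$ with $|B|\ge2$, called \emph{bodies}. Bodies of size $2$ are \emph{edges}, and bodies of size at least $3$ are \emph{big}. Let $K_{\mathcal{B}}\subset\Omega_V$ be the compositum of $\mathbb{C}$ and the fields $L_B$, $B\in\mathcal{B}$: it records the oriented shape of every body. For nonempty $\mathcal{I}\subseteq\mathcal{B}$ the \emph{slack}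
\[
\operatorname{sl}(\mathcal{I})=2\Bigl|\bigcup\mathcal{I}\Bigr|-3-\sum_{B\in\mathcal{I}}(2|B|-3)
\]
compares the parameters of the shape of $\bigcup\mathcal{I}$ with those fixed by the bodies. The family $\mathcal{B}$ is \emph{sparse} if $\operatorname{sl}(\mathcal{I})\ge0$ for all nonempty $\mathcal{I}\subseteq\mathcal{B}$, and $\mathcal{I}$ is \emph{tight} if $\operatorname{sl}(\mathcal{I})=0$. A single body is tight. A graph is the family of its edges; then ``sparse'' has the meaning of Section~\ref{sec:fields}, and an edge set $J\ne\emptyset$ is tight if $|J|=2|V(J)|-3$. The following rules are read off from the definition.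
\begin{enumerate}
\item[(S1)] Adding a vertex $x\notin B$ to a member $B$ of $\mathcal{I}$ leaves $\operatorname{sl}(\mathcal{I})$ unchanged if $x\notin\bigcup\mathcal{I}$ and lowers it by $2$ if $x\in\bigcup\mathcal{I}$. Hence shrinking bodies, to size at least $2$, preserves sparsity.
\item[(S2)] $\operatorname{sl}(\{B_1,B_2\})=3-2|B_1\cap B_2|$. So in a sparse family two bodies share at most one vertex, they stay distinct after shrinking, and no subfamily with two members is tight.
\item[(S3)] A \emph{triangle} is a set of three bodies that meet pairwise in single vertices, these three vertices being distinct. Its union has $\sum|B|-3$ vertices, so a triangle is tight.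
\end{enumerate}
The next lemma says that slack counts degrees of freedom correctly: by (i), $\operatorname{sl}(\mathcal{I})$ is the transcendence degree of $L_{\bigcup\mathcal{I}}$ over $K_{\mathcal{I}}$, and by (iii) a distance is determined up to finitely many values only inside a tight subfamily. Choose a frame in each body of a sparse family $\mathcal{B}$; the graphs $G_B$ are edge-disjoint by (S2), and we let $G_{\mathcal{B}}$ be their union.

\begin{lemma}\label{lem:trdeg}
Let $\mathcal{B}$ be a sparse family on $V$.
\begin{enumerate}
\item[(i)] The graph $G_{\mathcal{B}}$ is sparse, $\operatorname{trdeg}_{\mathbb{C}}K_{\mathcal{B}}=\sum_B(2|B|-3)$, and $[K_{\mathcal{B}}:\mathbb{C}(D_e:e\in G_{\mathcal{B}})]=\prod_B2^{|B|-2}$.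
\item[(ii)] If an edge set $\emptyset\ne J\subseteq G_{\mathcal{B}}$ is tight, then $\mathcal{J}=\{B:J\cap G_B\ne\emptyset\}$ is tight.
\item[(iii)] If $p\ne q$ and $D_{pq}$ is algebraic over $K_{\mathcal{B}}$, then $p$ and $q$ lie in the union of a tight subfamily.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\emptyset\ne J\subseteq G_{\mathcal{B}}$, let $J_B=J\cap G_B$ and let $\mathcal{J}$ be as in (ii). Each $G_B$ is sparse by \eqref{eq:fan} and Corollary~\ref{cor:sparse}, and the family $\{V(J_B):B\in\mathcal{J}\}$ is sparse by (S1). Hence
\begin{equation}\label{eq:chain}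
|J|\le\sum_{B\in\mathcal{J}}(2|V(J_B)|-3)\le2|V(J)|-3 .
\end{equation}
So $G_{\mathcal{B}}$ is sparse and its $D_e$ are algebraically independent. By \eqref{eq:fan}, $K_{\mathcal{B}}$ is algebraic over the field they generate, which gives the transcendence degree. The generators \eqref{eq:LB} of all the $L_B$ together number $\sum(2|B|-3)$, so they are algebraically independent, and \eqref{eq:fan} gives the degree. This proves (i).

If $J$ is tight, equality holds in \eqref{eq:chain}, so the shrunken family is tight. Enlarge the sets $V(J_B)$ back to the bodies $B$ one vertex at a time. Each step changes the slack by $0$ or $-2$, and the slack is never negative by (S1), so it stays $0$. This proves (ii).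

For (iii), if $pq\in G_B$ take $\{B\}$. Otherwise the $D_e$ for $e\in G_{\mathcal{B}}+pq$ are algebraically dependent, so by Corollary~\ref{cor:sparse} some edge set $I$ of this graph has $|I|\ge2|V(I)|-2$. It contains $pq$ because $G_{\mathcal{B}}$ is sparse. The set $J=I-pq$ has $|J|\ge2|V(I)|-3\ge1$ and $|J|\le2|V(J)|-3$, so $J$ is tight and $V(J)=V(I)\ni p,q$. Apply (ii).
\end{proof}

\subsection*{Clean and primitive families}

A family is \emph{clean} if it is sparse and has no tight subfamily with two or more members: it is a mechanism whose only rigid parts are the bodies. By Lemma~\ref{lem:trdeg}(iii), in a clean family $D_{pq}$ is transcendental over $K_{\mathcal{B}}$ unless $p,q$ lie in a common body. A family $\mathcal{H}$ is \emph{primitive} on $V=\bigcup\mathcal{H}$ if it is sparse and tight, has $s\ge4$ members, no proper subfamily with two or more members is tight, and every vertex lies in at least two bodies. By (S3), clean and primitive families contain no triangles.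

Let $\mathcal{H}$ be primitive, $N=|V|$ and $m=\sum_B(|B|-2)$. Tightness reads $2N-3=2m+s$, so $s$ is odd and $s\ge5$. Counting incidences gives $m+2s=\sum|B|\ge2N=2m+s+3$, so $m\le s-3$. There are at most $m$ big bodies, and therefore
\begin{equation}\label{eq:threeedges}
\text{a primitive family contains at least three edges.}
\end{equation}

\begin{example}\label{ex:primitive}
The family $\{A,B,aa',bb',vc\}$ of Figure~\ref{fig:prism} is primitive: a subfamily with $j$ of the edges has slack $3-j$, $j$ or $3j-3$ according as it contains two, one or none of the triangles. The nine edges of $K_{3,3}$ form a primitive family: a subgraph with $i+j$ vertices in the two classes has slack at least $2(i+j)-3-ij$, which is $1,2,1,1$ for $(i,j)=(1,2),(1,3),(2,2),(2,3)$, and a proper subgraph on all six vertices has at most $8$ edges.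
\end{example}

For primitive $\mathcal{H}$ the fields $L_V\supseteq K_{\mathcal{H}}$ both have transcendence degree $2N-3$, so $L_V/K_{\mathcal{H}}$ is finite. Sections \ref{sec:delete}--\ref{sec:final} prove the following theorem.

\begin{theorem}\label{thm:primitive}
If $\mathcal{H}$ is primitive on $V$, then $\mathcal{G}(L_V/K_{\mathcal{H}})$ has a subquotient $S_n$ with $n\ge6$.
\end{theorem}

\subsection*{From graphs to primitive families}

During any sequence of merges in a Laman graph $G$, the clusters partition $E(G)$, and each cluster $C$ is tight, by induction with the count in (S3). The vertex sets of the clusters form a sparse family: for a set of clusters, $\sum(2|V(C)|-3)$ is the number of edges of their union. This family is tight as a whole, because $G$ is tight and has no isolated vertex.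

\begin{lemma}\label{lem:3conn}
A $3$-connected Laman graph is not triangle-decomposable.
\end{lemma}

\begin{proof}
Suppose that the last merge gives $G=C_1\cup C_2\cup C_3$, where $C_1,C_2$ meet in $a$, $C_1,C_3$ meet in $b$, and $C_2,C_3$ meet in $c$. As $G$ has at least $4$ vertices, one of the clusters, say $C_1$, has a vertex $x\notin\{a,b,c\}$. The vertices of $V(C_1)\setminus\{a,b\}$ lie in no other cluster, so all edges at them belong to $C_1$. Since $c\notin V(C_1)$, deleting $a$ and $b$ separates $x$ from $c$.
\end{proof}

\begin{proposition}\label{prop:reduction}
Let $G$ be a generic Laman graph that is not triangle-decomposable. Then there is a primitive family $\mathcal{H}$ on a set $V\subseteq V(G)$ such that $\mathcal{G}(L_V/K_{\mathcal{H}})$ is a subquotient of the Galois group of $G$.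
\end{proposition}

\begin{proof}
Merge until no merge is possible. At least two clusters remain, and their vertex sets form a sparse and tight family without triangles. Among the tight subfamilies with at least two members choose one with the least number $s$ of members, given by clusters $C_1,\dots,C_s$. By (S2), $s\ne2$. If $s=3$, tightness says $\sum|V(C_i)|-|\bigcup V(C_i)|=3$, that is, the sizes of the three pairwise intersections add up to $3$ plus the size of the triple intersection. By (S2) each pairwise intersection is then one vertex and the triple intersection is empty, which is a triangle. So $s\ge4$.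

Let $R=\bigcup C_i$, a tight subgraph of $G$, and let $B_i$ be the set of vertices of $C_i$ that lie in some other $C_j$. The clusters other than $C_i$ have $2|V(R)|-2|V(C_i)|$ edges and $|V(R)|-|V(C_i)|+|B_i|$ vertices in total, so sparsity gives $0\le2|B_i|-3$ and $|B_i|\ge2$. Deleting vertices that lie in only one $C_i$ changes no slack, by (S1). So $\mathcal{H}=\{B_1,\dots,B_s\}$ is primitive on $V=\bigcup B_i$, by the minimality of $s$.

By Lemma~\ref{lem:solutions} it suffices to show that $\mathcal{G}(L_V/K_{\mathcal{H}})$ is a subquotient of $\mathcal{G}_0=\mathcal{G}(L_{V(G)}/\mathbb{C}(D_e:e\in E(G)))$. The $2|V(R)|-3$ elements $D_e$, $e\in R$, form a transcendence basis of $L_{V(R)}$, and the set $t$ of the remaining $D_e$, $e\in E(G)\setminus R$, is algebraically independent over $L_{V(R)}$ by Corollary~\ref{cor:sparse}. By (G1) applied to $L_{V(R)}(t)\subseteq L_{V(G)}$ and by (G3), $\mathcal{G}(L_{V(R)}/\mathbb{C}(D_e:e\in R))$ is a quotient of $\mathcal{G}_0$. Let $M$ be the compositum of the fields $L_{V(C_i)}$; it contains the $D_e$, $e\in R$, so $\mathcal{G}(L_{V(R)}/M)$ is a subquotient of $\mathcal{G}_0$ by (G1). It remains to discard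 the unshared vertices. Each $x\in V(R)\setminus V$ lies in exactly one $C_i$; let $t'$ consist of the coordinates $\hat z_x,\hat w_x$ of all such $x$, each in a frame chosen in its $B_i$. By \eqref{eq:LB}, $M=K_{\mathcal{H}}(t')$. If $\hat z$ denotes coordinates in one frame in $V$, the coordinate of $x$ in another frame $a',b'$ in $V$ is $(\hat z_x-\hat z_{a'})/(\hat z_{b'}-\hat z_{a'})$, an invertible affine function of $\hat z_x$ over $L_V$. Hence $L_{V(R)}=L_V(t')$, and $t'$ is algebraically independent over $L_V$ because it has $2|V(R)|-2|V|$ elements. By (G3), $\mathcal{G}(L_{V(R)}/M)=\mathcal{G}(L_V/K_{\mathcal{H}})$.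
\end{proof}

\begin{proof}[Proof of Theorems \ref{thm:main} and \ref{thm:class} from Theorem~\ref{thm:primitive}]
If $G$ is not triangle-decomposable, then by Proposition~\ref{prop:reduction} and Theorem~\ref{thm:primitive} its Galois group has a subquotient $S_n$ with $n\ge6$ and is not solvable. By Lemma~\ref{lem:solutions} this group is $\mathcal{G}(\mathbb{Q}(d)(p)/\mathbb{Q}(d))$ for every solution $p$, so no solution lies in a radical extension. With Lemma~\ref{lem:3conn} this proves Theorem~\ref{thm:main}, and it proves (1)$\Rightarrow$(3) and the last sentence of Theorem~\ref{thm:class}. The implication (2)$\Rightarrow$(1) holds by definition.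

For (3)$\Rightarrow$(2) we show by induction along the merges that $L^0_{V(C)}$ is an iterated quadratic extension of $\mathbb{Q}(\mathrm{i})(D_e:e\in C)$ for each cluster $C$. For an edge the two fields are equal. Let $C=C_1\cup C_2\cup C_3$ with $a,b\in C_1$, $a,c\in C_2$, $b,c\in C_3$, and let $M$ be the compositum of the $L^0_{V(C_i)}$, which is an iterated quadratic extension of $\mathbb{Q}(\mathrm{i})(D_e:e\in C)$. Use the frame $a,b$. The triangle equation \eqref{eq:tri} for $x=c$ has coefficients in $M$, so $M(\hat z_c)$ has degree at most $2$ over $M$ and contains $\hat w_c$. For $j\in V(C_1)$ we have $\hat z_j\in M$, and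
\[
\hat z_j=\frac{z_j-z_a}{z_c-z_a}\,\hat z_c\quad(j\in V(C_2)),\qquad\hat z_j=1+\frac{z_j-z_b}{z_c-z_b}\,(\hat z_c-1)\quad(j\in V(C_3)),
\]
where the fractions lie in $M$; the same formulas hold with $w$ in place of $z$. So $L^0_{V(C)}=M(\hat z_c)$. For $C=G$, Lemma~\ref{lem:solutions} shows that $\mathbb{Q}(\mathrm{i})(X)$ arises from $\mathbb{Q}(D)$ by adjoining $\mathrm{i}$, then the tower just built, then $\sqrt{D_{12}}$. Each solution is the image of $X$ under an embedding, which extends to $\mathbb{Q}(\mathrm{i})(X)$.
\end{proof}

\section{Deleting a vertex}\label{sec:delete}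

We want to delete a vertex that lies in few bodies, so that what is lost is a single equation of a controlled form. Let $\varepsilon(v)$ and $\beta(v)$ be the numbers of edges and of big bodies containing $v$; the pair $(\varepsilon(v),\beta(v))$ is the \emph{type} of $v$. The family $\mathcal{B}-v$ on $V-v$ is obtained by deleting the edges at $v$ and replacing each big body $B\ni v$ by $B-v$.

\begin{lemma}\label{lem:types}
\begin{enumerate}
\item[(i)] A sparse family on $V\ne\emptyset$ has a vertex of type $(0,0)$, $(1,0)$, $(2,0)$, $(3,0)$, $(0,1)$ or $(1,1)$.
\item[(ii)] A primitive family has no vertex of type $(2,0)$, and it has a vertex of type $(3,0)$ or $(1,1)$.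
\item[(iii)] Let $\beta(v)\le1$. If $\mathcal{B}$ is clean, or primitive with $\varepsilon(v)\ge1$, then $\mathcal{B}-v$ is clean.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For the empty family every vertex has type $(0,0)$. Otherwise let $s_2$ and $s_b$ be the numbers of edges and of big bodies. Sparsity gives $2|V|\ge3+s_2+2\sum_{\mathrm{big}}|B|-3s_b$, so
\[
\sum_{x\in V}\Bigl(\frac{\varepsilon(x)}2+2\beta(x)-2\Bigr)=s_2+2\sum_{\mathrm{big}}|B|-2|V|\le3s_b-3 .
\]
If no vertex has one of the listed types, then each vertex has $\beta=0$, $\varepsilon\ge4$, or $\beta=1$, $\varepsilon\ge2$, or $\beta\ge2$, and in each case its term is at least $\beta(x)$. Then the sum is at least $\sum_{\mathrm{big}}|B|\ge3s_b$, a contradiction.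

(ii) If $v$ has type $(2,0)$, the other $s-2\ge3$ bodies lie in $V-v$ and have $\sum(2|B|-3)=2(N-1)-3$, so they form a proper tight subfamily. Since every vertex lies in two bodies, only $(3,0)$ and $(1,1)$ remain in (i).

(iii) Sparsity follows from (S1). Take a tight subfamily of $\mathcal{B}-v$ with at least two members, and if it contains $B-v$ for the big body $B\ni v$, restore $v$. The slack does not change, as $v$ lies in no other member. The result is a tight subfamily of $\mathcal{B}$ with at least two members that omits the edges at $v$. Neither hypothesis allows this.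
\end{proof}

\subsection*{The equation at $v$}

Let $\mathcal{B}$ be clean or primitive on $V$ and let $v$ have type $(1,1)$ or $(3,0)$. The following notation is used in the rest of the paper:
\[
V'=V-v,\quad\mathcal{B}'=\mathcal{B}-v,\quad\Omega'=\Omega_{V'},\quad L'=L_{V'},\quad K'=K_{\mathcal{B}'},\quad k=\overline{K'} .
\]
The family $\mathcal{B}'$ is clean. In both types, passing from $K'$ to $K_{\mathcal{B}}$ adjoins three elements. We choose two of them, $u=(u_1,u_2)$, as coordinates for the position of $v$; the third, $\varphi$, is then a quadratic polynomial in $u$ whose coefficients depend on the position of the mechanism $\mathcal{B}'$.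

\emph{Case I: type $(1,1)$.} Here $v$ lies in a big body $A$ and in an edge $vc$, and $c\notin A$ by (S2). Let $A'=A-v$, choose a frame $a,b\in A'$, and put
\[
z=\hat z_c,\quad w=\hat w_c,\quad u_1=\hat z_v,\quad u_2=\hat w_v,\qquad\varphi=(z-u_1)(w-u_2)=D_{vc}/D_{ab}.
\]
Let $F=k(z,w)$ and $E^+=\{xc:x\in A'\}$.

\emph{Case II: type $(3,0)$.} Here $v$ lies in three edges $va,vb,vc$. Put $D_1=D_{ab}$, $D_2=D_{ac}$, $D_3=D_{bc}$ and
\begin{equation}\label{eq:gram}
\sigma=\tfrac12(D_1+D_2-D_3),\qquad g=\begin{pmatrix}D_1&\sigma\\ \sigma&D_2\end{pmatrix},\qquad\delta=\begin{pmatrix}D_1\\ D_2\end{pmatrix}.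
\end{equation}
The matrix $g$ is the Gram matrix of the vectors $b-a$ and $c-a$; in the frame $a,b$ one has $2\sigma=D_1(\hat z_c+\hat w_c)$ and $\det g=-\frac14D_1^2(\hat z_c-\hat w_c)^2\ne0$. Differences of squared distances from $v$ are affine functions of $v$, so we take $u_1=D_{vb}-D_{va}$ and $u_2=D_{vc}-D_{va}$. Expanding $D_{vb}=\langle(v-a)-(b-a),(v-a)-(b-a)\rangle$, and $D_{vc}$ in the same way, gives
\begin{equation}\label{eq:uII}
\begin{aligned}
D_1-u_1&=2\langle v-a,b-a\rangle=D_1(\hat z_v+\hat w_v),\\
D_2-u_2&=2\langle v-a,c-a\rangle=D_1(\hat z_v\hat w_c+\hat w_v\hat z_c).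
\end{aligned}
\end{equation}
If $\xi$ is the coordinate vector of $v-a$ in the basis $b-a,c-a$, then $g\xi=\frac12(\delta-u)$ and $D_{va}=\xi^Tg\xi$, so
\[
\varphi=D_{va}=\tfrac14(\delta-u)^Tg^{-1}(\delta-u).
\]
Let $F=k(D_1,D_2,D_3)$ and $E^+=\{ab,ac,bc\}$.

In both cases $F\subseteq kL'$. It is the field of the data that the equation at $v$ can see.

\begin{lemma}\label{lem:setup}
In both cases the following hold.
\begin{enumerate}
\item[(i)] The pair $u$ is algebraically independent over $\Omega'$, $\Omega_V=\Omega'(u)$, $L_V=L'(u)$, and $K_{\mathcal{B}}=K'(u,\varphi)$ has transcendence degree $3$ over $K'$.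
\item[(ii)] No pair $e\in E^+$ lies in a body of $\mathcal{B}$, and $D_e\notin k$ for $e\in E^+$.
\item[(iii)] If $\mathcal{B}$ is clean, then $\operatorname{trdeg}_kF\ge2$. If $\mathcal{B}$ is primitive, then $\operatorname{trdeg}_kF=\operatorname{trdeg}_kkL'=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) In the frame $a,b$ we have $\Omega_V=\Omega'(\hat z_v,\hat w_v)$ and $L_V=L'(\hat z_v,\hat w_v)$. In case II, \eqref{eq:uII} is an affine change of variables over $L'$, invertible as $\hat z_c\ne\hat w_c$. In case I, $L_A=L_{A'}(u)$ and $D_{ab}\in K'$; in case II, $K_{\mathcal{B}}=K'(D_{va},D_{vb},D_{vc})$. Deleting $v$ lowers $\sum(2|B|-3)$ by $2+1$ in case I and by $1+1+1$ in case II, so Lemma~\ref{lem:trdeg}(i) gives the transcendence degree.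

(ii) In case I, a body containing $c$ and $x\in A'$ is neither $A$ nor $vc$, so it avoids $v$ and forms a triangle with $A$ and $vc$. In case II, a body containing $a$ and $b$ is not an edge at $v$, so it avoids $v$ and forms a triangle with $va$ and $vb$; the other two pairs are symmetric. But $\mathcal{B}$ has no triangles. The second claim is Lemma~\ref{lem:trdeg}(iii) for the clean family $\mathcal{B}'$.

(iii) Let $e=ac$; then $e\in E^+$ and $D_e\in F$ in both cases, since $D_{ac}=zwD_{ab}$ in case I. Let $\mathcal{B}$ be clean and suppose $\operatorname{trdeg}_kF\le1$. Then $F(u)\supseteq k(u,\varphi)$ has transcendence degree at most $3$ over $k$, so by (i) it is algebraic over $k(u,\varphi)$ and hence over $K_{\mathcal{B}}$. So $D_e$ is algebraic over $K_{\mathcal{B}}$, and Lemma~\ref{lem:trdeg}(iii) puts $e$ in a body of $\mathcal{B}$, against (ii). If $\mathcal{B}$ is primitive, then $\operatorname{trdeg}K'=2N-6$ and $\operatorname{trdeg}L'=2N-5$, while $F\ne k$ by (ii).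
\end{proof}

\section{Monodromy}\label{sec:monodromy}

This section is pure algebra. It contains the two geometric facts of Section~\ref{sec:prism}, for both shapes of $\varphi$. Part (b) below will give the symmetric group; part (a), which comes from the same irreducibility argument, drives the induction of Section~\ref{sec:irred}.

\begin{proposition}\label{prop:mono}
Let $k$ be an algebraically closed field, $\Lambda/k$ a finitely generated field extension, and $u=(u_1,u_2)$ algebraically independent over $\Lambda$. Suppose that either
\begin{enumerate}
\item[(I)] $\varphi=(z-u_1)(w-u_2)$ with $z,w\in\Lambda$, and $F=k(z,w)\ne k$; or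
\item[(II)] $\varphi=\frac14(\delta-u)^Tg^{-1}(\delta-u)$, where $g,\delta$ are formed as in \eqref{eq:gram} from $D_1,D_2,D_3\in\Lambda\setminus k$ with $\det g\ne0$, and $F=k(D_1,D_2,D_3)$.
\end{enumerate}
\begin{enumerate}
\item[(a)] If $\operatorname{trdeg}_kF\ge2$, then $k(u,\varphi)$ is algebraically closed in $\Lambda(u)$.
\item[(b)] If $\operatorname{trdeg}_kF=1$, then $n=[F(u):k(u,\varphi)]$ is finite, and if $n\ge2$, then $\mathcal{G}(F(u)/k(u,\varphi))\cong S_n$.
\end{enumerate}
\end{proposition}

\begin{remark}
The hypothesis $D_i\notin k$ in (II) excludes a triangle at $v$ and is needed. Let $D_1=1$, let $\Lambda=k(\hat z_c,\hat w_c)$ be purely transcendental, $D_2=\hat z_c\hat w_c$ and $D_3=(\hat z_c-1)(\hat w_c-1)$, so that $\operatorname{trdeg}_kF=2$. Define $\hat z_v,\hat w_v\in\Lambda(u)$ by \eqref{eq:uII}. Then $k(u,\varphi)=k(\hat z_v+\hat w_v,\hat z_v\hat w_v,u_2)$ with $\hat z_v,\hat w_v,u_2$ algebraically independent over $k$, so $\hat z_v$ has degree $2$ over $k(u,\varphi)$ and (a) fails.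
\end{remark}

We regard $\varphi$ as a polynomial in variables $U=(U_1,U_2)$ and write $\varphi(u)$ for its value where the distinction matters. Its coefficients lie in $F$ and generate $F$ over $k$: in (I), $\varphi=U_1U_2-wU_1-zU_2+zw$, and in (II) the quadratic part determines $g^{-1}$, hence $D_1,D_2,\sigma$. The element $\varphi(u)$ is transcendental over $k(u)$. Otherwise it lies in $k(u)$ by (R2), say $\varphi=P/Q$ with coprime $P,Q\in k[U]$; then $Q$ divides $P$ over $\Lambda$, so $Q$ is constant by (R4), and all coefficients of $\varphi$ lie in $k$, against $F\ne k$. In particular $n<\infty$ in (b).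

\subsection*{Bisectors and normals}

A \emph{specialization} $\varphi_x$ of $\varphi$ is the polynomial given by the same formula for values $z(x),w(x)$, or $D_i(x)$ with $\det g_x\ne0$, in some field $k'\supseteq k$. In case I the curve $\varphi_x=\varphi_y$ is the perpendicular bisector of two points, and for a point moving along a curve the vanishing of the derivative of $\varphi$ describes the normal line. In case II both are conics. Put $\kappa=1$ in case I and $\kappa=2$ in case II. The difference of two specializations has degree at most $\kappa$, because in case I the terms $U_1U_2$ cancel. A polynomial is \emph{absolutely irreducible} if it is irreducible over the algebraic closure of its coefficient field.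

\begin{lemma}\label{lem:conics}
\begin{enumerate}
\item[(i)] Let $\varphi_x,\varphi_y$ be specializations over $k'$ with $(z,w)(x)\ne(z,w)(y)$ in case I, and $D_i(x)\ne D_i(y)$ for $i=1,2,3$ in case II. Then $\psi=\varphi_x-\varphi_y$ is absolutely irreducible, and $\psi$ and its gradient $\nabla\psi$ have no common zero in any extension of $k'$.
\item[(ii)] Let $\partial$ be a derivation of $F$ with $(\partial z,\partial w)\ne(0,0)$ in case I, and $\partial D_i\ne0$ for $i=1,2,3$ in case II. Then $\partial\varphi$, with $\partial$ acting on coefficients, is absolutely irreducible of degree $\kappa$.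
\end{enumerate}
\end{lemma}

\begin{proof}
In case I both polynomials have degree exactly $1$, and everything follows. In case II let $\Phi(U,U_0)=(\delta U_0-U)^Tg^{-1}(\delta U_0-U)$ be the homogenization of $4\varphi$. A nondegenerate ternary quadratic form is absolutely irreducible (a product of two linear forms has rank at most $2$), so setting $U_0=1$ gives an absolutely irreducible polynomial of degree $2$. A common zero of this polynomial and its gradient would give, by Euler's formula, a vector $(U,1)$ in the kernel of the form. So it suffices to show that $\Phi_x-\Phi_y$ and $\partial\Phi$ are nondegenerate. Both reduce to the identity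
\begin{equation}\label{eq:det}
\det\begin{pmatrix}\gamma_1&\gamma&-\gamma_1\\ \gamma&\gamma_2&-\gamma_2\\ \gamma_1&\gamma_2&0\end{pmatrix}=\gamma_1\gamma_2(\gamma_1+\gamma_2-2\gamma)=\gamma_1\gamma_2\gamma_3\quad\text{if }2\gamma=\gamma_1+\gamma_2-\gamma_3 .
\end{equation}

(i) With $h=\delta U_0-U$, the gradient of $\Phi$ is $-2g^{-1}h$ in $U$ and $2\delta^Tg^{-1}h$ in $U_0$. So a vector $(U,U_0)$ in the kernel of $\Phi_x-\Phi_y$ satisfies $g_x^{-1}h_x=g_y^{-1}h_y=:\eta$ and $\delta_x^T\eta=\delta_y^T\eta$. Subtracting $h_y=g_y\eta$ from $h_x=g_x\eta$ we get
\[
(g_x-g_y)\eta-(\delta_x-\delta_y)U_0=0,\qquad(\delta_x-\delta_y)^T\eta=0 .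
\]
This linear system for $(\eta,U_0)$ has the matrix of \eqref{eq:det} with $\gamma_i=D_i(x)-D_i(y)$ and $\gamma=\sigma(x)-\sigma(y)$. So $\eta=0$ and $U_0=0$, whence $h_x=0$ and $U=0$.

(ii) From $\partial(g^{-1})=-g^{-1}(\partial g)g^{-1}$ we get $\partial\Phi=2U_0(\partial\delta)^T\eta-\eta^T(\partial g)\eta$ with $\eta=g^{-1}(\delta U_0-U)$. The variables $(\eta,U_0)$ are an invertible linear change of $(U,U_0)$. In them the matrix of $\partial\Phi$ is that of \eqref{eq:det} for $\gamma_i=\partial D_i$, $\gamma=\partial\sigma$, with the first two rows negated, so its determinant is $\partial D_1\,\partial D_2\,\partial D_3\ne0$.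
\end{proof}

\subsection*{The fiber product: part (a) and $2$-transitivity}

Put $K=k(u,\varphi)$ and $L=\Lambda(u)$; in (b) we replace $\Lambda$ by $F$. Both claims are statements about the ring $L\otimes_KL$, which describes pairs of points with the same values of $u$ and $\varphi$. We use two facts of dimension theory: every component of the zero set of a nonzero function on an irreducible variety has codimension $1$; and for a dominant morphism $T\to T'$ of irreducible varieties all components of nonempty fibers have dimension at least $\dim T-\dim T'$, with equality over a dense open subset of $T'$.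

Let $Y$ be an irreducible affine $k$-variety with function field $\Lambda$, and let $\rho=\dim Y$, $\tau=\operatorname{trdeg}_kF$. Replacing $Y$ by an affine open subset, we assume that $z,w$, or $D_1,D_2,D_3$ and $1/\det g$, are regular on $Y$. Each $x\in Y$ gives a specialization $\varphi_x$. The map $x\mapsto\varphi_x$ has image of dimension $\tau$, and we shrink $Y$ so that its fibers have dimension at most $\rho-\tau$. In (b) this map is birational onto its image, and we shrink $Y$ so that it is injective. Let
\[
\Sigma=\{(x,y,u):\varphi_x(u)=\varphi_y(u)\}\subset Y\times Y\times\mathbb{A}^2 .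
\]
The defining function is nonzero as $F\ne k$, so all components of $\Sigma$ have dimension $2\rho+1$. Let $\mathcal{U}\subset Y\times Y$ be the open set of pairs that satisfy the hypothesis of Lemma~\ref{lem:conics}(i). It is nonempty because $Y\times Y$ is irreducible and $(z,w)$, respectively each $D_i$, is nonconstant on $Y$. We cut $\Sigma$ into three parts.

\emph{Over $\mathcal{U}$.} The fibers of $\Sigma$ are irreducible curves. A component $T$ of $\Sigma|_{\mathcal{U}}$ has dimension $2\rho+1$ and fibers of dimension at most $1$, so it dominates $\mathcal{U}$; its nonempty fibers have dimension at least $1$, so they are full fibers of $\Sigma$. Two components therefore coincide over a dense open subset of $\mathcal{U}$ and are equal. So $\Sigma|_{\mathcal{U}}$ is irreducible.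

\emph{Over pairs outside $\mathcal{U}$ with $\varphi_x\ne\varphi_y$.} The base has dimension at most $2\rho-1$ and the fibers at most $1$, so this part has dimension at most $2\rho$ and is too small to be dense in a component.

\emph{Over pairs with $\varphi_x=\varphi_y$.} The base has dimension at most $\rho+(\rho-\tau)$ and the fibers are planes, so this part has dimension at most $2\rho-\tau+2$.

The ring $A=k[Y\times Y][U]/(\varphi_x-\varphi_y)$, whose minimal primes correspond to the components of $\Sigma$, equals $k[Y][u]\otimes_{k[u,\varphi]}k[Y][u]$, since $k[u,\varphi]$ is a polynomial ring in three variables. The ring $L\otimes_KL=L\otimes_{k[u,\varphi]}L$ is a localization of $A$, so its minimal primes are among those of $A$.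

(a) If $\tau\ge2$, the third part also has dimension at most $2\rho$, so $\Sigma$ is irreducible. Then $L\otimes_KL$ has one minimal prime and no idempotents except $0$ and $1$. If $\theta\in L\setminus K$ were algebraic over $K$, the subring $K(\theta)\otimes_KK(\theta)$ would be a product of at least two fields and would contain such an idempotent. This proves (a).

(b) Now $\rho=\tau=1$, and the third part is the diagonal times $\mathbb{A}^2$, which is irreducible. So $\Sigma$ has at most two components, and $L\otimes_KL$ is a product of at most two fields. If $\theta$ is a primitive element of $L/K$, these fields correspond to the irreducible factors over $L$ of the minimal polynomial of $\theta$, that is, to the orbits of the stabilizer of $\theta$ in $\mathcal{G}(L/K)$ on the $n$ conjugates. One orbit is $\{\theta\}$. So for $n\ge2$ the group is $2$-transitive. If it contains one transposition, it contains all of them by conjugation, and equals $S_n$.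

\subsection*{A transposition}

Let $\tau=1$ and $n\ge2$. We use the following fact. Let $\Gamma'\to\mathbb{P}^1$ be a morphism of degree $n$ from a smooth projective irreducible curve over an algebraically closed field of characteristic $0$. For each point of $\mathbb{P}^1$, the group $\mathcal{G}$ of the function field extension, acting on the $n$ conjugates of a primitive element, contains an element (a generator of an inertia group) whose cycle lengths are the ramification indices of the points of the fiber. So we need a fiber with one point of index $2$ and no other ramification.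

Let $\Gamma$ be the smooth projective curve over $k$ with function field $F$. Fix $t\in F\setminus k$ and let $\partial$ be the derivation of $F$ over $k$ with $\partial t=1$; its constants are the elements of $k$. Put $\dot\varphi=\partial\varphi$ and $\ddot\varphi=\partial\dot\varphi$ in $F[U]$. By Lemma~\ref{lem:conics}(ii), $\dot\varphi$ is absolutely irreducible of degree $\kappa$, and $\deg\ddot\varphi\le\kappa$. All degenerate cases will be excluded by one property, which says that the ``normal'' $\dot\varphi=0$ moves with the point.

\emph{Step 1: $\dot\varphi$ is not of the form $\mu P$ with $\mu\in F$, $P\in k[U]$, and $\ddot\varphi\notin F\dot\varphi$.} Suppose $\dot\varphi=\mu P$. Normalize one coefficient of $P$ to $1$ and let $c$ be the corresponding coefficient of $\varphi$. Then $\mu=\partial c$ and $\partial(\varphi-cP)=0$, so $\varphi=cP+P_1$ with $P_1\in k[U]$. It follows that $F=k(c)$ and $c\in k(u,\varphi(u))$, so $n=1$, a contradiction. If $\ddot\varphi=\mu'\dot\varphi$ with $\mu'\in F$, then the ratio of any two nonzero coefficients of $\dot\varphi$ has derivative $0$ and lies in $k$, so $\dot\varphi$ has the excluded form.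

\emph{Step 2: the map $\varphi_u$.} Let $\tilde k=\overline{k(u)}$ and let $\varphi_u:\Gamma_{\tilde k}\to\mathbb{P}^1$ be the morphism given by $\varphi(u)\in\tilde kF$. By (R2) and (R1), $F(u)$ and $\tilde k$ are linearly disjoint over $k(u)$, so by (R3) $\varphi_u$ has degree $n$. A primitive element of $F(u)/k(u,\varphi)$ is therefore also one of $\tilde kF/\tilde k(\varphi(u))$, and the group of the second extension is a subgroup of the group of the first, acting on the same $n$ conjugates. A $\tilde k$-point of $\Gamma$ lies either over a closed point of $\Gamma$, and is then a $k$-point, or over the generic point, and is then a $k$-embedding $y:F\to\tilde k$. For an embedding $y$ and $P\in F[U]$ let $P_y$ be obtained by applying $y$ to the coefficients. The map $t:\Gamma\to\mathbb{P}^1$ ramifies only at $k$-points, so $t-y(t)$ is a local parameter at $y$, and the value and the first two derivatives of $\varphi_u$ at $y$ are $\varphi_y(u)$, $\dot\varphi_y(u)$, $\ddot\varphi_y(u)$.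

\emph{Step 3: a point $x$ of index $2$.} The field $M=\operatorname{Frac}(F[U]/(\dot\varphi))$ has transcendence degree $2$ over $k$. The images of $U_1,U_2$ in $M$ are algebraically independent over $k$: otherwise $\dot\varphi$ divides a nonzero polynomial over $k$, and by (R4) it is an $F$-multiple of one of its irreducible factors over $k$, against Step 1. So $M$ is finite over the field generated by these images, and there is a $k$-embedding $M\to\tilde k$ sending them to $u_1,u_2$. Its restriction to $F$ is an embedding $x$ such that
\begin{equation}\label{eq:crit}
\text{for }P\in F[U]:\qquad P_x(u)=0\iff\dot\varphi\text{ divides }P .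
\end{equation}
In particular $\dot\varphi_x(u)=0$, so $\varphi_u$ ramifies at $x$. If the index exceeded $2$, then $\ddot\varphi_x(u)=0$, so $\dot\varphi$ would divide $\ddot\varphi$ and, by degrees, $\ddot\varphi\in F\dot\varphi$, against Step 1.

\emph{Step 4: no point $y\ne x$ with $\varphi_u(y)=\varphi_u(x)$ is ramified.} There are three kinds of points $y$.

\emph{$y$ is a $k$-point.} If some coefficient of $\varphi$ has a pole at $y$, expand all coefficients in a local parameter from $F$. The leading coefficient of $\varphi(u)$ is a nonzero polynomial over $k$ evaluated at $u$, hence nonzero, so $\varphi_u$ has a pole at $y$; but $\varphi_u(x)$ is finite. So the coefficients are regular at $y$, with values giving $\varphi_y\in k[U]$; in case I the coefficient of $U_1U_2$ is still $1$. The polynomial $\psi=\varphi-\varphi_y\in F[U]$ has degree at most $\kappa$ and $\psi_x(u)=0$, so $\psi=\mu\dot\varphi$ with $\mu\in F$ by \eqref{eq:crit}, and $\mu\ne0$ as $\varphi\notin k[U]$. Applying $\partial$ gives $\dot\varphi=(\partial\mu)\dot\varphi+\mu\ddot\varphi$, against Step 1. So no such point lies in the fiber.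

\emph{$y$ is an embedding with $y(F)\subset M_x:=\overline{x(F)}$.} Suppose $y$ is ramified, so $\dot\varphi_y(u)=0$. Since $\operatorname{trdeg}_k\tilde k=2$ and $\operatorname{trdeg}_kM_x=1$, the point $u$ has transcendence degree $1$ over $M_x$. The polynomials in $M_x[U]$ vanishing at $u$ thus form a prime ideal of height $1$, which contains the irreducible $\dot\varphi_x$ and is generated by it. By degrees, $\varphi_x-\varphi_y=\mu_1\dot\varphi_x$ and $\dot\varphi_y=\mu_2\dot\varphi_x$ with $\mu_1,\mu_2\in M_x$. Here $\mu_1\ne0$, because the coefficients of $\varphi$ generate $F$ and $x\ne y$. Let $\partial'$ be the derivation of $M_x$ over $k$ with $\partial'x(t)=1$. A derivation of $F$ over $k$ is determined by its value on $t$, so $\partial'x(f)=x(\partial f)$ and $\partial'y(f)=y(\partial f)\,\partial'y(t)$ for $f\in F$. Applying $\partial'$ to the coefficients in $\varphi_x-\varphi_y=\mu_1\dot\varphi_x$ gives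
\[
\dot\varphi_x-\mu_2\,\partial'y(t)\,\dot\varphi_x=(\partial'\mu_1)\dot\varphi_x+\mu_1\ddot\varphi_x .
\]
So $\ddot\varphi_x$ is a scalar multiple of $\dot\varphi_x$, the scalar is a ratio of coefficients and lies in $x(F)$, and $\ddot\varphi\in F\dot\varphi$, against Step 1.

\emph{$y$ is an embedding with $y(F)\not\subset M_x$.} Then $x(t),y(t)$ is a transcendence basis of $\tilde k$ over $k$; let $\partial_x,\partial_y$ be the dual derivations. Thus $\partial_x$ acts as $\partial$ on $x(F)$ and as $0$ on $y(F)$, and $\partial_y$ the other way round. Suppose $y$ is ramified and put $\psi=\varphi_x-\varphi_y\in\tilde k[U]$. Applying $\partial_x$ and $\partial_y$ to $\psi(u)=0$ gives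
\[
\dot\varphi_x(u)+\nabla\psi(u)\cdot\partial_xu=0,\qquad-\dot\varphi_y(u)+\nabla\psi(u)\cdot\partial_yu=0,
\]
and the first terms vanish. As $u$ is also a transcendence basis, a derivation of $\tilde k$ over $k$ is determined by its value on $u$, so $\partial_xu$ and $\partial_yu$ are linearly independent vectors in $\tilde k^2$. Hence $\nabla\psi(u)=0$. On the other hand $x(f)\ne y(f)$ for $f\in F\setminus k$, since otherwise $y(F)$, being algebraic over $k(y(f))$, would lie in $M_x$. So Lemma~\ref{lem:conics}(i) applies to $\psi$ and gives a contradiction.

By Steps 3 and 4 the fiber of $\varphi_u$ through $x$ yields a transposition, which lies in $\mathcal{G}(F(u)/k(u,\varphi))$ by Step 2. This completes the proof of Proposition~\ref{prop:mono}.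

\section{Irreducibility of clean mechanisms}\label{sec:irred}

Proposition~\ref{prop:mono} works over the algebraically closed field $k=\overline{K'}$. Extending the ground field from $K'$ to $k$ preserves degrees only if $K'$ is algebraically closed in $L'$; geometrically, the configurations with given general shapes of the bodies must form an irreducible variety. For three edges forming a triangle this fails, since by \eqref{eq:fan} there are two mirror images. It holds as soon as there are no rigid subfamilies.

\begin{proposition}\label{prop:irred}
If $\mathcal{B}$ is clean on $V\ne\emptyset$, then $K_{\mathcal{B}}$ is algebraically closed in $\Omega_V$.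
\end{proposition}

\begin{proof}
We use induction on $|V|$. For $|V|=1$ the family is empty and $K_{\mathcal{B}}=\mathbb{C}$. Let $|V|\ge2$, take $v$ as in Lemma~\ref{lem:types}(i), and define $\mathcal{B}',\Omega',K',k$ as in Section~\ref{sec:delete}; write $K=K_{\mathcal{B}}$, $\Omega=\Omega_V$. By Lemma~\ref{lem:types}(iii) and induction, $K'$ is algebraically closed in $\Omega'$, hence in the purely transcendental extension $\Omega$.

\emph{Type $(0,0)$:} $K=K'$. \emph{Type $(0,1)$:} in a frame in the big body minus $v$, $K=K'(\hat z_v,\hat w_v)$ and $\Omega=\Omega'(\hat z_v,\hat w_v)$; apply (R2). \emph{Type $(1,0)$, edge $vp$:} $K=K'(D_{vp})$ is algebraically closed in $\Omega'(D_{vp})$ by (R2), and $\Omega=\Omega'(D_{vp})(z_v-z_p)$ is purely transcendental over that field.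

For the other types let $\Lambda=k\Omega'$. It suffices to show that $kK$ is algebraically closed in $k\Omega=\Lambda(z_v,w_v)$. Indeed, an element of $\Omega$ algebraic over $K$ then lies in $\Omega\cap kK$, which is $K$ by (R1) and (R3).

\emph{Types $(1,1)$ and $(3,0)$:} by Lemma~\ref{lem:setup}, $kK=k(u,\varphi)$, $k\Omega=\Lambda(u)$, and the hypotheses of Proposition~\ref{prop:mono}(a) hold.

\emph{Type $(2,0)$, edges $vp,vq$.} A body containing $p,q$ would form a triangle with the two edges, so $D=D_{pq}\notin k$ by Lemma~\ref{lem:trdeg}(iii) for $\mathcal{B}'$. Let $t=(t_1,t_2)=(D_{vp},D_{vq})$, so $kK=k(t)$. The triangle equation \eqref{eq:tri} for $v$ in the frame $p,q$ has discriminant $h/D^2$ with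
\[
h=(D+t_1-t_2)^2-4Dt_1=D^2+t_1^2+t_2^2-2Dt_1-2Dt_2-2t_1t_2 .
\]
So $k\Omega=\Lambda(t)(\sqrt h)$, and $t$ is algebraically independent over $\Lambda$. As a quadratic form in $(D,t_1,t_2)$, $h$ has a matrix with $1$ on the diagonal and $-1$ elsewhere, of determinant $-4$; so $h$ is irreducible in $\Lambda[t]$. Suppose that $\theta\in k\Omega\setminus k(t)$ is algebraic over $k(t)$. By (R2) and (R1), $\theta$ has the same degree over $k(t)$ and over $\Lambda(t)$, so this degree is $2$. Completing the square and clearing squares, we may take $\theta^2=P\in k[t]$ squarefree. Then $\Lambda(t)(\sqrt P)=\Lambda(t)(\sqrt h)$, so $hP$ is a square in $\Lambda(t)$. By (R4), $P$ is squarefree in $\Lambda[t]$, and unique factorization gives $P=\mu h$ with $\mu\in\Lambda^*$. The coefficients of $t_1^2$ and $t_1$ give $\mu\in k$ and $\mu D\in k$, contradicting $D\notin k$.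
\end{proof}

\section{What the deleted vertex sees}\label{sec:rigid}

From now on $\mathcal{H}$ is primitive on $V$, and $v$ is a vertex of type $(1,1)$ or $(3,0)$, which exists by Lemma~\ref{lem:types}(ii). We use the notation of Section~\ref{sec:delete} with $\mathcal{B}=\mathcal{H}$ and put $N'=|V'|=N-1$. If all bodies are edges, all degrees are at least $3$ by Lemma~\ref{lem:types}(ii), so $2(2N-3)\ge3N$ and $N\ge6$. If some body is big, $2N=2m+s+3\ge10$. So $N'\ge4$.

The field $kL'$ is the function field of the curve of positions of the mechanism $\mathcal{B}'$, and $F\subseteq kL'$ is the subfield on which $\varphi$ depends.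

\begin{proposition}\label{prop:coupler}
If $\mathcal{H}$ has a big body, then $kL'=F$. If all bodies are edges, then $[kL':F]\le2$.
\end{proposition}

The factor $2$ comes from reflections: exchanging $z_i$ and $w_i$ for all $i$ fixes every $D_{ij}$ but not $\hat z_i$. To prove the proposition, note that $F$ contains the distances inside each body of $\mathcal{B}'$ and those along $E^+$. The question is whether these determine all distances, and this is a question of global rigidity.

A \emph{framework} on a graph $\Theta$ with $n$ vertices is an assignment of points to the vertices; it is \emph{generic} if the coordinates are algebraically independent over $\mathbb{Q}$, and \emph{globally rigid} if every framework on $\Theta$ in the same space with the same squared edge lengths has the same squared distances for all pairs of vertices. The graph $\Theta$ is \emph{rigid} (in the plane) if the Jacobian matrix of its squared edge lengths has rank $2n-3$ at a generic point; by the Jacobian criterion this means that the $D_e$, $e\in E(\Theta)$, generate a field of transcendence degree $2n-3$ over $\mathbb{C}$. It is \emph{redundantly rigid} if it is rigid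 after deleting any one edge.

\begin{theorem}[Jackson--Jord\'an \cite{JJ}]\label{thm:JJ}
Every generic framework in $\mathbb{R}^2$ on a graph with at least $4$ vertices that is $3$-connected and redundantly rigid is globally rigid.
\end{theorem}

\begin{theorem}[Gortler--Thurston \cite{GT}]\label{thm:GT}
A graph is generically globally rigid in Euclidean $d$-space if and only if it is so in $\mathbb{C}^d$, that is, if and only if for $p\in(\mathbb{C}^d)^V$ with coordinates algebraically independent over $\mathbb{Q}$ the squared edge lengths of $p$ determine the squared distances of all pairs.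
\end{theorem}

Let $K(B)$ be the complete graph on $B$, and let $G^+$ be the graph on $V'$ formed by the $K(B)$, $B\in\mathcal{B}'$, and the edges of $E^+$. Let $A^+=A'\cup\{c\}$ in case I and $A^+=\{a,b,c\}$ in case II. Then $A^+$ is a clique of $G^+$, and all bodies of $\mathcal{H}$ at $v$ lie in $A^+\cup\{v\}$.

\begin{lemma}\label{lem:Gplus3}
The graph $G^+$ is $3$-connected.
\end{lemma}

\begin{proof}
Otherwise there is a partition $V'=V_1\sqcup X\sqcup V_2$ with $|X|=2$, $V_1,V_2\ne\emptyset$ and no edge of $G^+$ between $V_1$ and $V_2$. Each clique lies in $V_1\cup X$ or in $V_2\cup X$; say $A^+\subseteq V_1\cup X$. Let $\mathcal{H}_2$ be the set of bodies of $\mathcal{H}$ meeting $V_2$ and $\mathcal{H}_1$ the set of the others. The bodies at $v$, of which there are at least two, belong to $\mathcal{H}_1$, and $\bigcup\mathcal{H}_1\subseteq V_1\cup X\cup\{v\}$. The family $\mathcal{H}_2$ is nonempty, and its members are cliques of $G^+$, so $\bigcup\mathcal{H}_2\subseteq V_2\cup X$. Sparsity gives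
\[
\sum_{\mathcal{H}_1}(2|B|-3)\le2|V_1|+3,\qquad\sum_{\mathcal{H}_2}(2|B|-3)\le2|V_2|+1 .
\]
The left sides add up to $2N-3=2|V_1|+2|V_2|+3$, one less than the right sides, so one inequality is an equality. Equality in the first makes $\mathcal{H}_1$ a proper tight subfamily with at least two members. Equality in the second makes $\mathcal{H}_2$ tight with union $V_2\cup X$; being proper, it is the single body $V_2\cup X$, and then a vertex of $V_2$ lies in only one body. Both contradict primitivity.
\end{proof}

\begin{lemma}\label{lem:Gplusred}
The graph $G^+$ is redundantly rigid.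
\end{lemma}

\begin{proof}
By \eqref{eq:fan}, $L_B$ is algebraic over $\mathbb{C}(D_e:e\in K(B))$. So for a family $\mathcal{K}$ the $D_e$ with $e\in\bigcup_{\mathcal{K}}K(B)$ have the transcendence degree of $K_{\mathcal{K}}$. For $\mathcal{B}'$ this is $2N'-4$, and each $D_e$ with $e\in E^+$ is transcendental over $K'$. Hence the cliques $K(B)$, $B\in\mathcal{B}'$, together with any one edge of $E^+$ form a rigid graph; in particular $G^+$ is rigid. Let $f$ be an edge of $G^+$.

\emph{(1) $f\in E^+$.} Then $f$ lies in no $K(B)$, and $|E^+|\ge2$, so $G^+-f$ is rigid.

\emph{(2) $f$ lies in a clique $K(B)$ of $G^+$ with $|B|\ge4$.} Choose the frame of $G_B$ disjoint from $f$. Then $G_B\subseteq G^+-f$, and $D_f\in L_B$ is algebraic over the $D_e$, $e\in G_B$. So deleting $f$ does not lower the transcendence degree.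

\emph{(3) $f\subseteq B_0\in\mathcal{H}$ with $v\notin B_0$ and $|B_0|\le3$.} Deleting $f$ frees one more parameter of the mechanism, and we must show that $E^+$ can absorb two; this is what Lemma~\ref{lem:setup}(iii) says for clean families. Let $\mathcal{H}_f$ arise from $\mathcal{H}$ by replacing $B_0$ with the edges of $K(B_0)-f$ (none, or two); call these the new edges. We claim that $\mathcal{H}_f$ is clean. Let $\emptyset\ne\mathcal{I}\subseteq\mathcal{H}_f$. If $\mathcal{I}$ contains no new edge, it is a proper subfamily of $\mathcal{H}$. If it contains both, replacing them by $B_0$ lowers the slack by $1$ and gives a subfamily of $\mathcal{H}$, so $\operatorname{sl}(\mathcal{I})\ge1$. Suppose it contains exactly one, and let $y$ be the vertex of $B_0$ not on it. Adding $y$ to this edge gives a subfamily $\mathcal{I}'$ of $\mathcal{H}$, so $\operatorname{sl}(\mathcal{I})\ge0$ by (S1). If $\operatorname{sl}(\mathcal{I})=0$ and $|\mathcal{I}|\ge2$, then (S1) forces $y\notin\bigcup\mathcal{I}$ and $\mathcal{I}'$ tight, so $\mathcal{I}'=\mathcal{H}$; but $y$ lies in a second body of $\mathcal{H}$, which belongs to $\mathcal{I}$, a contradiction. This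 proves the claim. The bodies at $v$ are the same in $\mathcal{H}_f$ as in $\mathcal{H}$. The field $K''=K_{\mathcal{H}_f-v}$ has transcendence degree $2N'-5$, and by Lemma~\ref{lem:setup}(iii) for $\mathcal{H}_f$, adjoining $z,w$ or $D_1,D_2,D_3$ raises it by at least $2$. In case I, $z$ and $w$ are algebraic over $K''(D_{ac},D_{bc})$ by \eqref{eq:tri}, as $D_{ab}\in K''$. So in both cases $K''(D_e:e\in E^+)$ has transcendence degree at least $2N'-3$. Finally $G^+-f$ contains $E^+$ and the $K(B)$, $B\in\mathcal{H}_f-v$, because no second body contains $f$, by (S2).

\emph{(4) Case I with $A=\{a,b,v\}$ and $f=ab$.} Let $\mathcal{K}=\mathcal{H}\setminus\{A,vc\}$, a family on $V'$ with $\sum(2|B|-3)=2N-7=2N'-5$. We claim that $\mathcal{K}\cup\{ac,bc\}$ is sparse. The subfamilies of $\{ac,bc\}$ have slack $0$ or $1$. Let $\emptyset\ne\mathcal{I}\subseteq\mathcal{K}$. Adding $ac$ changes the slack by $2j-1$, where $j$ is the number of new vertices. The result is negative only if $j=0$ and $\mathcal{I}$ is tight; then $\mathcal{I}$ is a single body containing $a$ and $c$, against Lemma~\ref{lem:setup}(ii). The same holds for $bc$. Adding both changes the slack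 by $2j-2$, which is negative only if $a,b,c\in\bigcup\mathcal{I}$; in that case $0\le\operatorname{sl}(\mathcal{I}\cup\{A,vc\})=\operatorname{sl}(\mathcal{I})+2-4$, so $\operatorname{sl}(\mathcal{I})\ge2$. This proves the claim. By Lemma~\ref{lem:trdeg}(i), $K_{\mathcal{K}\cup\{ac,bc\}}$ has transcendence degree $2N'-3$, and $G^+-f$ contains $ac$, $bc$ and the $K(B)$, $B\in\mathcal{K}$, by (S2).

The cases are exhaustive. An edge outside $E^+$ lies in some $B_0\in\mathcal{B}'$. If $B_0\in\mathcal{H}$, then (2) or (3) applies. If $B_0=A'$, then (2) applies to the clique $A^+$ when $|A'|\ge3$, and (4) applies when $|A'|=2$.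
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:coupler}]
Let $F_0=\mathbb{C}(D_{ij}:i,j\in V')$ and $F_1=\mathbb{C}(D_e:e\in G^+)$. We first show $F_0=F_1$. Suppose $D_{ij}\notin F_1$ and let $M=\overline{\Omega'}$. In characteristic $0$ the fixed field of $\operatorname{Aut}(M/F_1)$ is $F_1$, so some automorphism $\iota$ of $M$ over $F_1$ moves $D_{ij}$. The configuration $p$ with coordinates $x_l=\frac12(z_l+w_l)$, $y_l=\frac1{2\mathrm{i}}(z_l-w_l)$ in $M$ is generic, and $\iota(p)$ has the same squared lengths along the edges of $G^+$ but a different squared distance for $ij$. The field $M$ is algebraically closed of characteristic $0$ and has the cardinality of $\mathbb{C}$, so $M\cong\mathbb{C}$ as abstract fields. This contradicts Theorem~\ref{thm:GT}, since $G^+$ is generically globally rigid in $\mathbb{R}^2$ by Lemmas \ref{lem:Gplus3} and \ref{lem:Gplusred} and Theorem~\ref{thm:JJ}.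

Next we compare $L'$ with $F_0$. For difference vectors put $[p,q]=z_pw_q-z_qw_p$. A generator of $L'$ has the form $z_pw_q=\langle p,q\rangle+\frac12[p,q]$ with $p=i-j$, $q=k-l$, and $\langle p,q\rangle=\frac12(D_{il}+D_{jk}-D_{ik}-D_{jl})\in F_0$. The inner product has determinant $-\frac14$ in the coordinates $z,w$, so
\[
[p,q]\,[p',q']=-4\det\begin{pmatrix}\langle p,p'\rangle&\langle p,q'\rangle\\ \langle q,p'\rangle&\langle q,q'\rangle\end{pmatrix}\in F_0 .
\]
Hence for any three distinct vertices $i,j,l$ the nonzero element $\Delta=[i-l,j-l]$ satisfies $\Delta^2\in F_0$ and $L'=F_0(\Delta)$.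

The field $F$ contains $k\supseteq K'$, hence the $D_e$ for $e\in K(B)$, $B\in\mathcal{B}'$. It contains the $D_e$ for $e\in E^+$: in case II by definition, and in case I because $D_{xc}=D_{ab}(z-\hat z_x)(w-\hat w_x)$ with $D_{ab},\hat z_x,\hat w_x\in L_{A'}\subseteq K'$. So $F\supseteq F_1=F_0$, and $kL'=F(\Delta)$ has degree at most $2$ over $F$. In case I, $[b-a,c-a]=D_{ab}(w-z)\in F$, so $kL'=F$. In case II a big body $B_0$ of $\mathcal{H}$ avoids $v$, and taking $i,j,l\in B_0$ gives $\Delta\in L_{B_0}\subseteq K'$, so again $kL'=F$.
\end{proof}

\section{Counting realizations}\label{sec:count}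

Let $\ell=[L_V:K_{\mathcal{H}}]$. In view of Proposition~\ref{prop:coupler} we want $\ell\ge6$ in general and $\ell\ge12$ when all bodies are edges. As for the prism, we set some edge lengths to zero and count simple solutions.

\subsection*{Degeneration}

Let $Z,W,z_e,w_e$ and $f$ be as in Lemma~\ref{lem:lovasz}, with $E\ne\emptyset$, $\dim Z+\dim W=|E|+1$ and $f$ dominant. The group $\mathbb{C}^*$ acts by $(z,w)\mapsto(\lambda z,\lambda^{-1}w)$ and preserves $f$. Fix $e_0\in E$. For $d\in(\mathbb{C}^*)^E$ the fiber $f^{-1}(d)$ is a union of free orbits, each of which meets the \emph{slice} $z_{e_0}=1$, an affine space of dimension $|E|$, exactly once. Let $\nu(f)\ge1$ be the number of orbits in a general fiber, that is, the degree of the restriction of $f$ to the slice. Since $\{z_{e_0}\ne0\}\cong\mathbb{C}^*\times\text{slice}$, the function field of the slice is the field of invariants, and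
\begin{equation}\label{eq:nu}
\nu(f)=[\mathbb{C}(Z\times W)^{\mathbb{C}^*}:\mathbb{C}(z_ew_e:e\in E)].
\end{equation}
For a sparse graph on $V$ with $2N-3$ edges and $Z=W=\mathbb{C}^V/\mathbb{C}\mathbf{1}$, take $e_0=ab$. On the slice $z_b-z_a=1$ the generators \eqref{eq:LB} of $L_V$ become $w_b-w_a$, $z_i-z_a$ and $(w_i-w_a)/(w_b-w_a)$, which generate its function field. So the field of invariants is $L_V$ and $\nu(f)=[L_V:\mathbb{C}(D_e:e\in E)]$.

Let $T\subsetneq E$. A \emph{coloring} of $T$ is a partition $T=T_1\sqcup T_2$. Put $Z^1=\{z:z_e(z)=0\text{ for }e\in T_1\}$, $W^2=\{w:w_e(w)=0\text{ for }e\in T_2\}$ and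
\[
f_{T_1,T_2}:Z^1\times W^2\to\mathbb{C}^{E\setminus T},\qquad(z,w)\mapsto(z_e(z)w_e(w))_{e\in E\setminus T}.
\]
The coloring is \emph{admissible} if $\dim Z^1=\dim Z-|T_1|$, $\dim W^2=\dim W-|T_2|$, no $w_e$ with $e\in T_1$ vanishes identically on $W^2$, no $z_e$ with $e\in T_2$ vanishes identically on $Z^1$, and $f_{T_1,T_2}$ is dominant. Then $\dim Z^1+\dim W^2=|E\setminus T|+1$, so $\nu(f_{T_1,T_2})$ is defined.

\begin{lemma}\label{lem:degen}
$\nu(f)\ge\sum\nu(f_{T_1,T_2})$, the sum being over the admissible colorings of $T$.
\end{lemma}

\begin{proof}
Take $e_0\in E\setminus T$ and a general $d'\in(\mathbb{C}^*)^{E\setminus T}$. Let $f'=f_{T_1,T_2}$ be admissible. The fiber $f'^{-1}(d')$ consists of $\nu(f')$ orbits, along which $df'$ is onto by generic smoothness. These orbits avoid the hyperplanes $w_e=0$ ($e\in T_1$) and $z_e=0$ ($e\in T_2$) of $Z^1\times W^2$: such a hyperplane has dimension $|E\setminus T|$ and is a union of orbits, so its nonempty fibers over $(\mathbb{C}^*)^{E\setminus T}$ have positive dimension and its image is not dense. The orbits lie in the fiber of $f$ over $(d',0)$, and different colorings give different orbits because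 $T_1=\{e\in T:z_e=0\}$ on them.

Let $(z,w)$ be the point of such an orbit on the slice and $(z',w')\in\ker df$, so that $w_e(w)z_e(z')+z_e(z)w_e(w')=0$ for all $e$. For $e\in T_1$ this reads $w_e(w)z_e(z')=0$, so $z'\in Z^1$; for $e\in T_2$ it reads $z_e(z)w_e(w')=0$, so $w'\in W^2$. Hence $(z',w')\in\ker df'$, which is the line spanned by the orbit direction $(z,-w)$. This direction is not tangent to the slice, as $z_{e_0}(z)=1$. So the restriction of $f$ to the slice has invertible differential at these $\sum\nu(f_{T_1,T_2})$ points. By the inverse function theorem, every $d$ near $(d',0)$, and among them a general one, has at least that many preimages in the slice.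
\end{proof}

\subsection*{Admissible colorings of graphs}

For a nonempty edge set $J$ of a sparse graph define the \emph{defect} $\operatorname{def}(J)=2r(J)-|J|-1$. If $J$ has components $J_1,\dots,J_j$, then $\operatorname{def}(J)=j-1+\sum_l\operatorname{sl}(J_l)\ge0$, and $\operatorname{def}(J)=0$ implies that $J$ is tight. Also $\operatorname{def}(J)\equiv|J|+1\pmod2$, which gives the \emph{parity rule}: if $|J|$ and $|J'|$ differ by one and both defects are at least $1$, their sum is at least $3$.

Let $T_1,T_2$ be forests. The restrictions to $Z^1$ of the forms $z_e$, $e\in I$, span a space of dimension $r(I\cup T_1)-|T_1|$, and the same holds for $W^2$ with $T_2$. Substituting $2r(J)=\operatorname{def}(J)+|J|+1$ in the hypothesis of Lemma~\ref{lem:lovasz}, we find that $f_{T_1,T_2}$ is dominant if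
\begin{equation}\label{eq:defect}
\operatorname{def}(I\cup T_1)+\operatorname{def}(I\cup T_2)\ge|T|\qquad\text{for all }\emptyset\ne I\subseteq E\setminus T .
\end{equation}
If $T$ itself is a forest, the forms $z_e$, $e\in T$, are linearly independent, and the other four conditions of admissibility hold.

\begin{proposition}\label{prop:count}
If $\mathcal{H}$ has a big body, then $\ell\ge6$. If all bodies are edges, then $\ell\ge12$.
\end{proposition}

\begin{proof}
Let $E$ be the edge set of $G_{\mathcal{H}}$, $|E|=2N-3$, and let $f$ be its map. By Lemma~\ref{lem:trdeg}(i), $\nu(f)=2^m\ell$.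

\emph{Six colorings.} Let $T=\{e_1,e_2,e_3\}$ consist of three bodies of size $2$, which exist by \eqref{eq:threeedges}. They do not form a triangle, so $T$ is a forest. If $J\subseteq E$ omits some $e_i$ and meets at least two of the graphs $G_B$, then $\operatorname{def}(J)\ge1$: otherwise Lemma~\ref{lem:trdeg}(ii) gives a tight subfamily with at least two members that omits $e_i$. For $\emptyset\ne I\subseteq E\setminus T$ this applies to $I+e_1+e_2$ and to $I+e_3$, and the parity rule gives \eqref{eq:defect} for $T_1=\{e_1,e_2\}$, $T_2=\{e_3\}$. The argument is symmetric in the $e_i$ and in $z,w$, so all six colorings with $\{|T_1|,|T_2|\}=\{1,2\}$ are admissible.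

\emph{Each coloring has $\nu\ge2^m$.} The mirror choices inside the big bodies survive the degeneration. Let $\mathcal{A}\subset\mathbb{C}[Z\times W]$ be the ring generated by the products $(z_i-z_j)(w_k-w_l)$ with $i,j,k,l$ in a common body of $\mathcal{H}\setminus T$. Its fraction field is $K_{\mathcal{H}\setminus T}$, which by Lemma~\ref{lem:trdeg}(i) has transcendence degree $|E\setminus T|$ and degree $2^m$ over $\mathbb{C}(D_e:e\in E\setminus T)$. Restriction maps $\mathcal{A}$ to the $\mathbb{C}^*$-invariant functions on $Z^1\times W^2$ and sends the $D_e$, $e\in E\setminus T$, to the algebraically independent components of $f_{T_1,T_2}$. By Lemma~\ref{lem:inj} it is injective, so $K_{\mathcal{H}\setminus T}$ becomes an intermediate field of the extension \eqref{eq:nu} for $f_{T_1,T_2}$. By Lemma~\ref{lem:degen}, $2^m\ell\ge6\cdot2^m$, so $\ell\ge6$.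

\emph{All bodies edges.} Now $\mathcal{H}$ is a graph without triangles, $N\ge6$, all degrees are at least $3$, $\ell=\nu(f)$, and $\operatorname{def}(J)\ge1$ for every proper $J\subset E$ with $|J|\ge2$. The vertex $v$ has degree $3$, with pairwise nonadjacent neighbors $a,b,c$. Take $T=\{va,vb,vc\}$. We show $\nu(f')\ge2$ for $f'=f_{T_1,T_2}$ with $T_1=\{va,vb\}$, $T_2=\{vc\}$; permuting $a,b,c$ and exchanging $z,w$ gives the other five colorings, and then $\ell\ge12$.

We degenerate one more edge. There is an edge $e_4$ of $\mathcal{H}-v$ that lies on no path of length $2$ from $a$ to $b$ in $\mathcal{H}-v$. Otherwise every edge of $\mathcal{H}-v$ is incident with $a$ or $b$, and a vertex outside $\{v,a,b,c\}$ has degree at most $2$. Apply Lemma~\ref{lem:degen} to $f'$ and the set $\{e_4\}$; it suffices to show that both colorings are admissible. The form $z_{e_4}$ does not vanish on $Z^1$, since $\{va,vb,e_4\}$ is a forest ($e_4\ne ab$), and $w_{e_4}$ does not vanish on $W^2$, since $\{vc,e_4\}$ is a forest. This gives all conditions except dominance. The two maps in question are $f_{T_1+e_4,T_2}$ and $f_{T_1,T_2+e_4}$, so by \eqref{eq:defect} we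 need, for $\emptyset\ne I\subseteq E(\mathcal{H}-v)\setminus\{e_4\}$,
\[
\operatorname{def}(I+e_4+va+vb)+\operatorname{def}(I+vc)\ge4,\qquad\operatorname{def}(I+va+vb)+\operatorname{def}(I+e_4+vc)\ge4 .
\]
Let $\emptyset\ne J\subseteq E(\mathcal{H}-v)$. The edge $vc$ raises the rank by $1$, so $\operatorname{def}(J+vc)=\operatorname{def}(J)+1$. The edges $va,vb$ raise it by $1$ if $J$ connects $a$ and $b$ and by $2$ if not, so $\operatorname{def}(J+va+vb)$ is $\operatorname{def}(J)$ or $\operatorname{def}(J)+2$ accordingly. If $|I|\ge2$, the parity rule gives $\operatorname{def}(I)+\operatorname{def}(I+e_4)\ge3$, and both sums are at least $3+1$. If $I=\{e\}$, then $\operatorname{def}(I)=0$ and $\operatorname{def}(I+e_4)=1$. Neither set connects $a$ and $b$, because $ab$ is not an edge and by the choice of $e_4$. So the sums are $(1+2)+(0+1)=4$ and $(0+2)+(1+1)=4$.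
\end{proof}

\section{Proof of Theorem~\ref{thm:primitive}}\label{sec:final}

By Lemma~\ref{lem:setup}(i), $K_{\mathcal{H}}=K'(u,\varphi)$ and $L_V=L'(u)$ with $u$ algebraically independent over $kL'$. Consider the tower
\[
k(u,\varphi)\ \subseteq\ F(u)\ \subseteq\ kL'(u),
\]
whose ends are $kK_{\mathcal{H}}$ and $kL_V$. By Proposition~\ref{prop:irred} for the clean family $\mathcal{B}'$, the field $K'$ is algebraically closed in $L'$, hence in $L'(u)=L_V$. By (R1) and (R3) the tower has total degree $[L_V:K_{\mathcal{H}}]=\ell$. Its upper step has degree $[kL':F]$. So with $n=[F(u):k(u,\varphi)]$,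
\[
\ell=[kL':F]\cdot n .
\]
If $\mathcal{H}$ has a big body, then $n=\ell\ge6$; if all bodies are edges, then $n\ge\ell/2\ge6$, by Propositions \ref{prop:coupler} and \ref{prop:count}. By Lemma~\ref{lem:setup}(ii),(iii), $\operatorname{trdeg}_kF=1$ and in case II the $D_i$ are not in $k$, so Proposition~\ref{prop:mono}(b) with $\Lambda=F$ gives $\mathcal{G}(F(u)/k(u,\varphi))\cong S_n$. This group is a quotient of $\mathcal{G}(kL_V/kK_{\mathcal{H}})$ by (G1), which is a subquotient of $\mathcal{G}(L_V/K_{\mathcal{H}})$ by (G2). This proves Theorem~\ref{thm:primitive}, and with it Theorems \ref{thm:main} and \ref{thm:class}. \qed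

\begin{example}\label{ex:prismS6}
For the primitive family of the prism (Example~\ref{ex:primitive}), in the notation of Section~\ref{sec:prism}, $K_{\mathcal{H}}=\mathbb{C}(D_{ab},u_1,u_2,\zeta,\omega_1,\omega_2,d_1,d_2,d_3)$ and $L_V=K_{\mathcal{H}}(\alpha,\beta,\lambda)=K_{\mathcal{H}}(\lambda)$. By \eqref{eq:sextic}, $\lambda$ has degree at most $6$, so $\mathcal{G}(L_V/K_{\mathcal{H}})$ has order at most $6!$, with equality only if it is $S_6$. It has a subquotient $S_n$ with $n\ge6$, so it is $S_6$.
\end{example}

\begin{thebibliography}{9}

\bibitem{GT}
Gortler and Thurston, \emph{Generic global rigidity in complex and pseudo-Euclidean spaces}, Fields Inst. Commun. 70 (2014).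

\bibitem{JJ}
Jackson and Jord\'an, J. Combin. Theory Ser. B 94 (2005), 1--29.

\bibitem{OP}
John C. Owen and Stephen C. Power, \emph{Distance Configurations of Points in a Plane with a Galois group that is not Soluble}, arXiv:math/0503717 (2005).

\end{thebibliography}
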